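\title{Equivariant means without fixed points}

\begin{abstract}
Let $G$ be a compact group and let $X$ be a compact connected $G$-ANR that
carries an equivariant $n$-mean for some $n\ge2$. We show that $X$ need not be
a $G$-AR: there is a finite contractible $3$-dimensional complex with an action
of $A_5$ that has no fixed point and has an equivariant $2$-mean. For a finite
group $G$ we determine the numbers $n$ for which the implication holds: it
holds if and only if, for every nonabelian simple section $S$ of $G$, the
number $n$ is a sum of indices of proper subgroups of $S$. The classification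
extends to profinite groups, and we obtain partial results for other compact
groups.
\end{abstract}

\section{The question and the results}\label{sec:intro}

An \emph{$n$-mean} on a topological space $X$ is a continuous map
$p\colon X^n\to X$ such that
\begin{itemize}
\item[(M1)] $p(x,\dots,x)=x$ for every $x\in X$, and
\item[(M2)] $p(x_1,\dots,x_n)=p(x_{\tau(1)},\dots,x_{\tau(n)})$ for all
$x_1,\dots,x_n\in X$ and every permutation $\tau$ of $\{1,\dots,n\}$.
\end{itemize}
The arithmetic mean is an $n$-mean on a convex subset $C$ of a normed space,
and if $r\colon C\to X$ is a retraction onto a subspace, then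
$r\bigl((x_1+\dots+x_n)/n\bigr)$ is an $n$-mean on $X$. The circle has no
$n$-mean for $n\ge2$: on fundamental groups it would induce a homomorphism
$\mathbb Z^n\to\mathbb Z$ that has the form
$(k_1,\dots,k_n)\mapsto c\,(k_1+\dots+k_n)$ by (M2) and satisfies $cn=1$ by
(M1). So a mean is a trace of convexity, and one may ask how much of it a mean
forces.

Let $G$ be a topological group. A metrizable $G$-space $X$ is a
\emph{$G$-ANR} if, whenever $X$ is equivariantly embedded as a closed invariant
subset of a metrizable $G$-space $Z$, there are an invariant neighborhood $U$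
of $X$ in $Z$ and an equivariant retraction $U\to X$. It is a \emph{$G$-AR} if
there is always an equivariant retraction $Z\to X$. For the trivial group one
says ANR and AR. We shall use the following theorem of Eckmann and of Eckmann,
Ganea and Hilton.

\begin{theorem}\label{thm:EGH}
Let $X$ be a connected ANR whose homology groups are finitely generated and
vanish with finitely many exceptions. Then $X$ admits an $n$-mean for some
$n\ge2$ if and only if $X$ is an AR.
\end{theorem}

An $n$-mean $p$ on a $G$-space $X$ is \emph{equivariant} if
$p(gx_1,\dots,gx_n)=g\,p(x_1,\dots,x_n)$ for all $g\in G$ and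
$x_1,\dots,x_n\in X$. For compact $G$, a compact $G$-AR is an equivariant
retract of a Banach space on which $G$ acts linearly
(Lemma~\ref{lem:banach}), so the formula above gives it an equivariant $n$-mean
for every $n$. The converse is the following question of Jonard-P\'erez and
L\'opez-Poo \cite{JPLP}.

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a compact group and let $X$ be a
nonempty, compact and connected metrizable $G$-space that is a $G$-ANR. If $X$
has an equivariant $n$-mean for some $n\ge2$, is $X$ a $G$-AR?}
\medskip

Take $G$ finite, and write $X^H$ for the set of points fixed by a subgroup $H$.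
A compact $G$-ANR is a $G$-AR exactly when all the sets $X^H$ are contractible
(Proposition~\ref{prop:fixedsets}). An equivariant mean restricts to a mean on
each $X^H$, so Theorem~\ref{thm:EGH} makes $X^H$ contractible as soon as it is
nonempty and connected. The question is thus one about the existence of fixed
points, and there are two sources of them. The first is the mean itself: if
$G=\{1,g\}$ and $n=2$, then $g\,p(x,gx)=p(gx,x)=p(x,gx)$, so $p(x,gx)$ is a
fixed point. This works whenever the $n$ arguments of $p$ can be filled with
whole orbits. The second is Smith theory, which produces fixed points for a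
group of prime order acting on a compact contractible space, whatever $n$ is.
Climbing a composition series, one gets a positive answer for all solvable
groups, and it is tempting to expect the same in general.

For $G=A_5$ Smith theory does not reach the top of the group, and for $n=2$
the mean does not either. Suppose that $Y$ is a finite $A_5$-complex with
$Y^{A_5}=\emptyset$ and $Y^H$ contractible for every proper subgroup $H$, and
try to define a $2$-mean cell by cell on $Y\times Y$. Symmetry and equivariance
impose one constraint at a point $(x,y)$: if $g$ fixes $x$ and $y$, or swaps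
them, then $g$ must fix $p(x,y)$. So $p(x,y)$ must lie in $Y^K$, where $K$ is
the stabilizer of the set $\{x,y\}$. The elements of $K$ that fix $x$ form a
subgroup of index at most $2$. If $K$ were $A_5$, which has no subgroup of
index $2$, then $x$ would be a fixed point of $A_5$. Hence $K$ is proper, the
target $Y^K$ is contractible, and no obstruction arises. For $n=5$ the same
attempt fails: a point fixed by $A_4$ has an orbit of five points, and their
mean would be fixed by $A_5$.

What matters is therefore whether $n$ is a sum of orbit sizes. For a finite
group $H$ let $\Sigma(H)$ be the additive semigroup of positive integers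
generated by the indices $[H:K]$ of the \emph{proper} subgroups $K<H$. Thus
$n\in\Sigma(H)$ if and only if $H$ acts on some $n$-element set without a fixed
point. The answer to the Question is no.

\begin{theorem}\label{thm:A5}
There is a finite contractible $3$-dimensional simplicial complex $Y$ with a
simplicial action of $G=A_5$ such that $Y$ is a compact connected $G$-ANR, $Y$
is not a $G$-AR (indeed $Y^G=\emptyset$), and $Y$ admits an equivariant
$n$-mean for every $n\ge2$ with $n\notin\Sigma(A_5)=\langle5,6\rangle$, that
is, for $n\in\{2,3,4,7,8,9,13,14,19\}$.
\end{theorem}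

For a compact group $G$ and $n\ge2$ let $\mathsf P(G,n)$ be the statement:
\emph{every nonempty compact connected metrizable $G$-ANR that admits an
equivariant $n$-mean is a $G$-AR.} A \emph{section} of a finite group is a
quotient of a subgroup.

\begin{theorem}\label{thm:finite}
Let $G$ be a finite group and $n\ge2$. Then $\mathsf P(G,n)$ holds if and only
if $n\in\Sigma(S)$ for every nonabelian simple section $S$ of $G$. When
$\mathsf P(G,n)$ fails, there is a counterexample without $G$-fixed points.
\end{theorem}

\begin{corollary}\label{cor:finite}
Let $G$ be a finite group.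
\begin{itemize}
\item[(a)] If $G$ is solvable, then $\mathsf P(G,n)$ holds for all $n\ge2$.
\item[(b)] For $n\in\{2,3,4\}$, $\mathsf P(G,n)$ holds if and only if $G$ is
solvable.
\item[(c)] $\mathsf P(G,n)$ holds for all multiples $n\ge2$ of $|G|$ and for
all sufficiently large $n$.
\item[(d)] $\mathsf P(A_5,n)$ fails exactly for
$n\in\{2,3,4,7,8,9,13,14,19\}$.
\end{itemize}
\end{corollary}

Quotients of a compact group are taken by closed normal subgroups, $\bar G_0$
denotes the identity component of $\bar G$, and the trivial group counts as a
torus.

\begin{theorem}\label{thm:compact}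
Let $G$ be a compact group and $n\ge2$.
\begin{itemize}
\item[(1)] $\mathsf P(G,n)$ holds if and only if $\mathsf P(G/N,n)$ holds for
every closed normal subgroup $N$ such that $G/N$ is a Lie group. In
particular, for profinite $G$, $\mathsf P(G,n)$ holds if and only if all finite
quotients of $G$ satisfy the criterion of Theorem~\ref{thm:finite}.
\item[(2)] If every Lie quotient $\bar G$ of $G$ has $\bar G_0$ a torus and
$\bar G/\bar G_0$ solvable, then $\mathsf P(G,n)$ holds for all $n\ge2$.
\item[(3)] If $G$ has a nonsolvable finite quotient, then $\mathsf P(G,n)$
fails for $n=2,3,4$.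
\end{itemize}
\end{theorem}

Section~\ref{sec:multisets} turns the discussion above into two statements, one
producing fixed points from means and one producing means in the absence of
fixed points. Section~\ref{sec:A5} proves Theorem~\ref{thm:A5}.
Sections~\ref{sec:ANR} and~\ref{sec:suff} prove the ``if'' part of
Theorem~\ref{thm:finite}; Sections~\ref{sec:simple} and~\ref{sec:nec} prove the
``only if'' part, by constructing an analogue of $Y$ for every nonabelian
simple group. Section~\ref{sec:compact} treats compact groups. Throughout,
\emph{contractible} and \emph{acyclic} include nonempty, and homology has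
integer coefficients.

\section{Means and invariant multisets}\label{sec:multisets}

\subsection*{Fixed points from means}

\begin{lemma}\label{lem:retract}
Let $K$ be a finite group, $X$ a $K$-space with an equivariant $n$-mean $p$,
and $H_1,\dots,H_m$ subgroups of $K$ with $n=\sum_{j=1}^m[K:H_j]$. If all the
sets $X^{H_j}$ are nonempty, then $X^K$ is nonempty. If they are all
contractible, then $X^K$ is contractible.
\end{lemma}

\begin{proof}
For $y_j\in X^{H_j}$ the point $gy_j$ depends only on the coset $gH_j$. Given
$(y_1,\dots,y_m)\in\prod_jX^{H_j}$, list the $n$ points $gy_j$ with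
$1\le j\le m$ and $gH_j\in K/H_j$, and let $q(y_1,\dots,y_m)$ be the value of
$p$ on this list. By (M2) the order of the list is irrelevant, and $q$ is
continuous. An element $k\in K$ permutes the list, so equivariance and (M2)
give $k\,q(y_1,\dots,y_m)=q(y_1,\dots,y_m)$. Thus $q$ maps $\prod_jX^{H_j}$
into $X^K$, which proves the first claim. If $y\in X^K$, every entry of the
list for $(y,\dots,y)$ equals $y$, so $q(y,\dots,y)=y$ by (M1). The identity
map of $X^K$ therefore factors through $\prod_jX^{H_j}$; if the product is
contractible, the identity is null-homotopic.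
\end{proof}

\subsection*{Order complexes}

All complexes in this paper come from posets, because group actions on posets
have good stabilizers. For a finite poset $Q$ let $|Q|$ be the realization of
its order complex, whose simplices are the chains of $Q$. An order-preserving
map $f$ induces a simplicial map $|f|$. If $Q$ is the face poset of a finite
simplicial complex or regular CW complex, then $|Q|$ is its barycentric
subdivision. A \emph{$\Gamma$-poset} is a poset on which the group $\Gamma$
acts by order automorphisms. We use three facts.
\begin{itemize}
\item[(P1)] An element of $\Gamma$ that stabilizes a chain preserves its order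
and so fixes each of its elements. Hence the stabilizer $\Gamma_\sigma$ of a
simplex $\sigma$ fixes $\sigma$ pointwise, and since every point lies in the
interior of exactly one simplex, $|Q|^H=|Q^H|$ for every $H\le\Gamma$.
\item[(P2)] For the product order, the projections induce a homeomorphism
$|Q_1\times\dots\times Q_n|\to|Q_1|\times\dots\times|Q_n|$.
\item[(P3)] If $f,g\colon Q\to Q'$ are order-preserving and $f(x)\le g(x)$ for
all $x$, then $|f|\simeq|g|$: together $f$ and $g$ form an order-preserving map
$Q\times\{0<1\}\to Q'$, and (P2) applies.
\end{itemize}

\begin{lemma}\label{lem:extend}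
Let $\Gamma$ be a finite group, $Q$ a finite $\Gamma$-poset, $W_0$ an invariant
subcomplex of $W=|Q|$, and $f\colon W_0\to T$ a $\Gamma$-map to a
$\Gamma$-space $T$. If $T^{\Gamma_\sigma}$ is contractible for every simplex
$\sigma$ of $W$ not in $W_0$, then $f$ extends to a $\Gamma$-map $W\to T$.
\end{lemma}

\begin{proof}
Suppose that $f$ has been extended over all simplices of dimension less than
$k$, and choose one simplex $\sigma$ from each orbit of $k$-simplices not in
$W_0$. For $z\in\partial\sigma$ and $\gamma\in\Gamma_\sigma$ we have
$\gamma f(z)=f(\gamma z)=f(z)$ by (P1), so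
$f(\partial\sigma)\subset T^{\Gamma_\sigma}$. As $\sigma$ is the cone on
$\partial\sigma$ and $T^{\Gamma_\sigma}$ is contractible, $f|_{\partial\sigma}$
extends to a map $\sigma\to T^{\Gamma_\sigma}$; for $k=0$ this is the choice of
a point. Put $f(\gamma z)=\gamma f(z)$ for $z\in\sigma$ and $\gamma\in\Gamma$.
If $\gamma\sigma=\gamma'\sigma$, then $\gamma^{-1}\gamma'\in\Gamma_\sigma$
fixes both $z$ and $f(z)$, so the definition is consistent, and on
$\gamma\,\partial\sigma$ it agrees with the previous stage by equivariance.
\end{proof}

\subsection*{Means in the absence of fixed points}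

\begin{proposition}\label{prop:mean}
Let $G$ be a finite group and $Q$ a finite $G$-poset. Suppose that $Y=|Q|$ has
$Y^G=\emptyset$ and that $Y^H$ is contractible for every proper subgroup
$H<G$. If $n\ge2$ and $n\notin\Sigma(G)$, then $Y$ has an equivariant $n$-mean.
\end{proposition}

\begin{proof}
The idea is to treat symmetry and equivariance as equivariance for one group.
Let $\Gamma=G\times S_n$ act on $Q^n$ and on $Y^n$ by
$\bigl((g,\tau)x\bigr)_i=g\,x_{\tau^{-1}(i)}$, and on $Y$ through the
projection to $G$. An equivariant $n$-mean is the same as a $\Gamma$-map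
$\Phi\colon Y^n\to Y$ with $\Phi(y,\dots,y)=y$. The homeomorphism
$|Q^n|\to Y^n$ of (P2) is $\Gamma$-equivariant. The diagonal map
$Q\to Q^n$ followed by any projection is the identity, so the homeomorphism
carries the subcomplex spanned by the diagonal of $Q^n$ onto the diagonal of
$Y^n$. On this invariant subcomplex the prescription $\Phi(y,\dots,y)=y$ is a
$\Gamma$-map. By Lemma~\ref{lem:extend} it suffices to show that
$Y^{\Gamma_\sigma}$ is contractible for each simplex $\sigma$ of $|Q^n|$. Now
$Y^{\Gamma_\sigma}=Y^K$, where $K$ is the image of $\Gamma_\sigma$ in $G$, so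
we must show that $K\ne G$.

Suppose that $K=G$ and take $x=(x_1,\dots,x_n)\in\sigma$. For $y\in Y$ let
$\mu(y)$ be the number of indices $i$ with $x_i=y$. For each $g\in G$ some
$(g,\tau)$ fixes $x$, that is, $x_i=g\,x_{\tau^{-1}(i)}$ for all $i$, and hence
$\mu(gy)=\mu(y)$. So $\mu$ is constant on orbits, and
$n=\sum_y\mu(y)=\sum\mu(y)\,[G:G_y]$, the last sum running over
representatives $y$ of the orbits on which $\mu>0$. Each stabilizer $G_y$ is
proper because $Y^G=\emptyset$. Thus $n\in\Sigma(G)$, a contradiction.
\end{proof}

\begin{remark}\label{rem:hyp}
The condition $n\notin\Sigma(G)$ is also necessary: if $n\in\Sigma(G)$, an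
equivariant $n$-mean on $Y$ would give $Y^G\ne\emptyset$ by
Lemma~\ref{lem:retract}. The contractibility of $Y^H$ is needed even for
$H=1$: the antipodal action of $C_2$ on the circle has no fixed point and
$3\notin\Sigma(C_2)$, but the circle has no $3$-mean.
\end{remark}

\section{The counterexample for $A_5$}\label{sec:A5}

Up to conjugacy, the subgroups $H$ with $1<H<A_5$ are
$C_2,C_3,V_4,C_5,S_3,D_5,A_4$, of orders $2,3,4,5,6,10,12$. The indices of
proper subgroups are therefore $5,6,10,12,15,20,30,60$, and
$\Sigma(A_5)=\langle5,6\rangle$. The sums of $k$ terms equal to $5$ or $6$ fill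
the interval from $5k$ to $6k$. These intervals are $[5,6]$, $[10,12]$,
$[15,18]$, $[20,24]$, and no integer is missed after that because
$6k+1\ge5(k+1)$ for $k\ge4$. The gaps of $\Sigma(A_5)$ are
$1,2,3,4,7,8,9,13,14,19$.

We need a complex as in Proposition~\ref{prop:mean}. Each of the maximal
subgroups $A_4$, $S_3$, $D_5$ must fix a point. The most economical attempt
uses one orbit of cells for each: $5$ vertices, $10$ edges and $6$ faces, with
Euler characteristic $5-10+6=1$.

\subsection*{An acyclic $2$-complex}

Let $A_5$ act on $\{0,1,2,3,4\}$. The complete graph $K_5$ on this set has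
$12$ unoriented Hamiltonian cycles, which $S_5$ permutes transitively. The
stabilizer of a cycle is dihedral of order $10$; it consists of the identity,
$5$-cycles and double transpositions, so it lies in $A_5$. Hence $A_5$ has two
orbits of size $6$ on the cycles. An odd permutation $\pi$ interchanges them,
for if $\pi F=gF$ with $g$ even, then $g^{-1}\pi$ would be an odd element of
the stabilizer of $F$. Let $\mathcal F$ be the orbit of
$F_\infty=(0,1,2,3,4)$. Let $B$ be the regular CW complex obtained from $K_5$
by attaching a pentagonal $2$-cell along each of the six cycles in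
$\mathcal F$, and let $P$ be its face poset. Then $P$ is an $A_5$-poset and
$B=|P|$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\begin{scope}
\foreach \i in {0,...,4} \coordinate (p\i) at ({90-72*\i}:1);
\draw[gray!60] (p0)--(p2)--(p4)--(p1)--(p3)--cycle;
\draw[very thick] (p0)--(p1)--(p2)--(p3)--(p4)--cycle;
\foreach \i in {0,...,4} {\fill (p\i) circle (1.3pt);
  \node at ({90-72*\i}:1.22) {$\i$};}
\node at (0,-1.3) {$F_\infty$};
\end{scope}
\begin{scope}[xshift=3.6cm]
\foreach \i in {0,...,4} \coordinate (q\i) at ({90-72*\i}:1);
\draw[gray!60] (q0)--(q2)--(q4)--(q1)--(q3)--cycle;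
\draw[gray!60] (q0)--(q1)--(q2)--(q3)--(q4)--cycle;
\draw[very thick] (q1)--(q2)--(q0)--(q3)--(q4)--cycle;
\foreach \i in {0,...,4} {\fill (q\i) circle (1.3pt);
  \node at ({90-72*\i}:1.22) {$\i$};}
\node at (0,-1.3) {$F_0$};
\end{scope}
\end{tikzpicture}
\caption{The complex $B$ is the complete graph $K_5$ with six pentagons
attached: one along the cycle $F_\infty$ (thick, left) and five along the
rotated copies of the cycle $F_0$ (thick, right).}\label{fig:B}
\end{figure}

\begin{lemma}\label{lem:acyclic}
The complex $B$ is acyclic.
\end{lemma}

\begin{proof}
We compute with the cellular chains as modules over the group ring of the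
rotation $t\colon i\mapsto i+1\pmod5$. The even permutation
$0\mapsto1\mapsto2\mapsto0$ takes $F_\infty$ to $F_0=(1,2,0,3,4)$; see
Figure~\ref{fig:B}. Exactly two edges of $F_0$ have the form $\{i,i+1\}$,
namely those with $i=1$ and $i=3$. For $t^kF_0$ they are those with $i=1+k$ and
$i=3+k$, so the five cycles $t^kF_0$ are distinct and differ from $F_\infty$,
and $\mathcal F=\{F_\infty,F_0,tF_0,\dots,t^4F_0\}$.

Put $R=\mathbb Z[t]/(t^5-1)$ and $\nu=1+t+\dots+t^4$. Let $v$ be the vertex
$0$, $\alpha$ the oriented edge $0\to1$ and $\beta$ the oriented edge $0\to2$;
thus $t^k\alpha$ is $k\to k+1$ and $t^k\beta$ is $k\to k+2$. Then $C_0=Rv$,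
$C_1=R\alpha\oplus R\beta$ and $C_2=\mathbb ZF_\infty\oplus RF_0$, where $Rv$,
$R\alpha$, $R\beta$, $RF_0$ are free of rank one. The path
$1\to2\to0\to3\to4\to1$ around $F_0$ runs through
$t\alpha,\ -\beta,\ -t^3\beta,\ t^3\alpha,\ t^4\beta$. With $u=t^4-t^3-1$,
\[
\partial\alpha=(t-1)v,\quad \partial\beta=(t^2-1)v,\quad
\partial F_\infty=\nu\alpha,\quad \partial F_0=(t+t^3)\alpha+u\beta .
\]
We have $\partial(x\alpha+y\beta)=(x+(1+t)y)(t-1)v$. An element of $R$ is
annihilated by $t-1$ if and only if its five coefficients are equal, so
$x\alpha+y\beta$ is a cycle if and only if $x=c\nu-(1+t)y$ with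
$c\in\mathbb Z$. The module of $1$-cycles is therefore
\[
Z_1=\mathbb Z\,\nu\alpha\oplus R\gamma,\qquad \gamma=\beta-(1+t)\alpha,
\]
with $R\gamma$ free. Since $(1+t)u=t^5-t^3-t-1=-t-t^3$, we get
$\partial F_0=u\gamma$. Finally $u$ is a unit of $R$:
\[
(t^4-t^3-1)(t-t^3-t^4)=(1-t^2-t^3)+(-t^4+t+t^2)+(-t+t^3+t^4)=1 .
\]
So $\partial\colon C_2\to Z_1$ maps $\mathbb ZF_\infty$ isomorphically onto
$\mathbb Z\,\nu\alpha$ and $RF_0$ isomorphically onto $R\gamma$. Hence
$H_2(B)=H_1(B)=0$, and $B$ is connected because $K_5$ is.
\end{proof}

\begin{lemma}\label{lem:Bfixed}
For $1<H<A_5$ the space $|P^H|$ is contractible, and $P^{A_5}=\emptyset$.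
\end{lemma}

\begin{proof}
The poset $P^H$ consists of the cells that $H$ maps to themselves. Write
$\{a,b,c,d,e\}=\{0,\dots,4\}$ and $ab$ for the edge $\{a,b\}$. A group that
stabilizes a pentagon has order dividing $10$.

\emph{$H=\langle(ab)(cd)\rangle$.} The invariant vertex is $e$ and the
invariant edges are $ab$ and $cd$. An invariant Hamiltonian cycle is reflected
by $H$ in the axis through $e$, so its edge opposite $e$ is invariant. If that
edge is $ab$, the cycle is $(e,c,a,b,d)$ or $(e,c,b,a,d)$; if it is $cd$, the
cycle is $(e,a,c,d,b)$ or $(e,a,d,c,b)$. The two cycles of each pair differ by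
a transposition, so exactly one of each pair lies in $\mathcal F$; call them
$F'$ and $F''$. The cycle $F'$ contains $ab$ but not $cd$, the cycle $F''$
contains $cd$ but not $ab$, and both pass through $e$. So $|P^H|$ is the path
with consecutive vertices $ab,\,F',\,e,\,F'',\,cd$.

\emph{$H=\langle(abc)\rangle$.} The invariant cells are $d$, $de$, $e$, and
$|P^H|$ is an arc.

\emph{$H=\langle(abc),(ab)(de)\rangle\cong S_3$.} Of the cells $d$, $de$, $e$
only $de$ is invariant under $(ab)(de)$, and $|P^H|$ is a point.

\emph{$H=C_5$.} We may take $H=\langle t\rangle$. There is no invariant vertex,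
and the edges form two orbits of size five, $\{i,i+1\}$ and $\{i,i+2\}$. These
two orbits are the invariant Hamiltonian cycles. Multiplication by $2$ modulo
$5$ is a $4$-cycle, hence odd, and takes the first to the second. So only
$F_\infty$ lies in $\mathcal F$, and $|P^H|$ is a point.

\emph{$H=D_5$.} This group normalizes its subgroup $C_5$, so it preserves the
one-element set $P^{C_5}$, and $P^{D_5}=P^{C_5}$.

\emph{$H=V_4$ or $A_4$, fixing $e$.} An invariant edge would belong to both
$\{ab,cd\}$ and $\{ac,bd\}$, and $4\nmid10$. So $P^H=\{e\}$.

\emph{$H=A_5$.} Here $P^H\subset P^{A_4}\cap P^{C_5}$, which is empty because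
the first set is a vertex and the second a pentagon.
\end{proof}

\subsection*{Killing the fundamental group}

By Theorem~\ref{thm:EGH} a finite connected complex with a mean is
contractible, so acyclicity is not enough. A cone on $B$ is contractible, but
its apex is a fixed point. We use instead a free orbit of apexes, which changes
no fixed set of a nontrivial subgroup. Let $Q=A_5\sqcup P$, where $A_5$ is an
antichain with the action by left translation and $g<x$ for all $g\in A_5$ and
$x\in P$. Then $Y=|Q|$ is the join $A_5*B$, a finite simplicial complex of
dimension $3$: a union of $60$ cones on $B$, any two of which meet in $B$.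

\begin{lemma}\label{lem:Y}
The space $Y^H$ is contractible for every proper subgroup $H<A_5$, and
$Y^{A_5}=\emptyset$.
\end{lemma}

\begin{proof}
For $H\ne1$ we have $Q^H=P^H$, and (P1) and Lemma~\ref{lem:Bfixed} apply. For
$H=1$ let $Y_k$ be the union of $k$ of the cones. Then $Y_1$ is contractible,
and $Y_{k+1}=Y_k\cup CB$ with $Y_k\cap CB=B$. If $Y_k$ is simply connected and
acyclic, then so is $Y_{k+1}$, by van Kampen's theorem ($B$ is connected) and
the Mayer--Vietoris sequence ($B$ is acyclic). A simply connected acyclic CW
complex is contractible by the theorems of Hurewicz and Whitehead.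
\end{proof}

\subsection*{Retraction properties}

\begin{lemma}\label{lem:ARfixed}
A $G$-AR has a $G$-fixed point.
\end{lemma}

\begin{proof}
The space $X$ is closed and invariant in $X\sqcup\{*\}$, where $*$ is an
isolated fixed point. An equivariant retraction sends $*$ to a fixed point.
\end{proof}

Equivariant extensions come from ordinary ones by averaging. Let $G$ be a
compact group with normalized Haar measure $dg$. A \emph{Banach $G$-space} is a
real Banach space with a continuous action of $G$ by linear isometries.

\begin{lemma}\label{lem:average}
Let $E$ be a Banach $G$-space and $A$ a closed invariant subset of a metrizable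
$G$-space $Z$. Every $G$-map $f\colon A\to E$ extends to a $G$-map $Z\to E$.
\end{lemma}

\begin{proof}
By Dugundji's extension theorem (Tietze's, if $\dim E<\infty$) $f$ extends to a
continuous map $f_0\colon Z\to E$. Put
$\bar f(z)=\int_Gg^{-1}f_0(gz)\,dg$. The integrand is continuous on
$G\times Z$ and $G$ is compact, so $\bar f$ is continuous. For $a\in A$ the
integrand is constantly $f(a)$. For $h\in G$ we have
$\bar f(hz)=h\int_G(gh)^{-1}f_0(ghz)\,dg=h\bar f(z)$ by invariance of $dg$.
\end{proof}

\begin{lemma}\label{lem:complexANR}
Let a compact group $G$ act continuously by simplicial automorphisms (through a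
finite quotient) on a finite simplicial complex $L$. Every $G$-map $A\to|L|$
from a closed invariant subset $A$ of a metrizable $G$-space $Z$ extends to a
$G$-map on an open invariant neighborhood of $A$. In particular $|L|$ is a
$G$-ANR.
\end{lemma}

\begin{proof}
Let $V$ be the vertex set and $\Delta^V\subset\mathbb R^V$ the simplex it
spans; $G$ permutes the coordinates and $|L|\subset\Delta^V$. By
Lemma~\ref{lem:average} the given map extends to a $G$-map
$Z\to\mathbb R^V$. Composing with the nearest-point projection onto the
invariant convex set $\Delta^V$, which is equivariant, we get an extension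
$\varphi\colon Z\to\Delta^V$. It remains to retract an open invariant
neighborhood $O$ of $|L|$ in $\Delta^V$ equivariantly onto $|L|$, for then the
retraction composed with $\varphi$ is defined on $\varphi^{-1}(O)$. Write
$x\in\Delta^V$ as $\sum_\sigma\lambda_\sigma(x)\,b_\sigma$ in the barycentric
coordinates of the barycentric subdivision, where $b_\sigma$ is the barycenter
of the face $\sigma$. Let $s(x)=\sum_{\sigma\in L}\lambda_\sigma(x)$ and
$O=\{s>0\}$. The faces $\sigma$ with $\lambda_\sigma(x)>0$ form a chain, so
those that lie in $L$ are faces of one simplex of $L$, and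
$x\mapsto s(x)^{-1}\sum_{\sigma\in L}\lambda_\sigma(x)\,b_\sigma$ is an
equivariant retraction $O\to|L|$. For the last statement take $A=|L|$ and the
identity map.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A5}]
The complex $Y$ is contractible and has no fixed point by Lemma~\ref{lem:Y}. It
is a $G$-ANR by Lemma~\ref{lem:complexANR} and is not a $G$-AR by
Lemma~\ref{lem:ARfixed}. Proposition~\ref{prop:mean} gives an equivariant
$n$-mean for each $n\ge2$ outside $\Sigma(A_5)$, and these $n$ were listed at
the beginning of the section.
\end{proof}

\section{Compact $G$-ANRs and their fixed sets}\label{sec:ANR}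

In this section $G$ is a compact group. The definitions of $G$-ANR and $G$-AR
quantify over all ambient spaces; we first reduce to a single linear one.

\begin{lemma}\label{lem:banach}
\begin{itemize}
\item[(a)] A compact invariant subset $X$ of a Banach $G$-space $E$ is a
$G$-ANR if and only if it is an equivariant retract of an open invariant
neighborhood in $E$, and a $G$-AR if and only if it is an equivariant retract
of $E$.
\item[(b)] Every compact metrizable $G$-space $X$ embeds equivariantly in the
Banach $G$-space $C(X)$, with action $(gf)(y)=f(g^{-1}y)$.
\item[(c)] If $X$ is a compact $G$-ANR and $K\le G$ is closed, then $X^K$, if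
nonempty, is a compact ANR. If $K$ is normal, $X^K$ is a $G/K$-ANR.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The forward implications hold by definition; the interior of an invariant
neighborhood is invariant. Conversely, let $r\colon U\to X$ be an equivariant
retraction with $U\subset E$ open and invariant, and let $X$ be closed and
invariant in $Z$. Extend the inclusion $X\to E$ to a $G$-map
$\varphi\colon Z\to E$ by Lemma~\ref{lem:average}. Then $r\varphi$ retracts
$\varphi^{-1}(U)$ onto $X$, and $\varphi^{-1}(U)=Z$ if $U=E$.

(b) If $d_0$ is a metric on $X$, then $d(x,y)=\max_{g}d_0(gx,gy)$ is an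
invariant metric; it is continuous and $d\ge d_0$, so it induces the same
topology. The action on $C(X)$ is isometric for the supremum norm, and it is
continuous because $G\times X$ is compact. The map $x\mapsto d(x,\cdot)$ is an
isometric embedding, and
$\bigl(g\,d(x,\cdot)\bigr)(y)=d(x,g^{-1}y)=d(gx,y)$.

(c) Embed $X$ in $E=C(X)$ with $r\colon U\to X$ as in (a). The set $E^K$ is a
closed linear subspace, and $r$ retracts $U\cap E^K$ onto $X^K$ by
equivariance. Apply (a) to $X^K\subset E^K$ with the trivial group, or with the
group $G/K$ when $K$ is normal.
\end{proof}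

For a compact $G$-ANR $X$ we fix the following \emph{standard data}:
$X\subset E=C(X)$, an equivariant retraction $r\colon U\to X$ with $U$ open and
invariant, and a number $\varepsilon>0$ such that $U$ contains every point at
distance less than $\varepsilon$ from $X$; it exists by compactness. A
$G$-space is \emph{$G$-contractible} if its identity map is homotopic through
$G$-maps to a constant map, whose value is then a fixed point.

\begin{lemma}\label{lem:contractible}
A nonempty compact $G$-ANR $X$ is a $G$-AR if and only if it is
$G$-contractible.
\end{lemma}

\begin{proof}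
If $R\colon E\to X$ is an equivariant retraction, then $R((1-s)x)$ is a
$G$-homotopy from the identity to the constant $R(0)$. Conversely, let $h_s$ be
a $G$-homotopy with $h_0=\mathrm{id}$ and $h_1\equiv x_0$, and let $\delta(z)$
be the distance from $z\in E$ to $X$, an invariant function. Put
$R(z)=h_s(r(z))$ with $s=\min(1,2\delta(z)/\varepsilon)$ where
$\delta(z)<\varepsilon$, and $R(z)=x_0$ where $\delta(z)>\varepsilon/2$. These
two open sets cover $E$ and both formulas give $x_0$ on the overlap. So $R$ is
an equivariant retraction $E\to X$, and Lemma~\ref{lem:banach}(a) applies.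
\end{proof}

To apply cell-by-cell arguments to $X$, which has no cells, we pass through the
nerve of a fine cover.

\begin{lemma}\label{lem:dominate}
Let $G$ be finite and $X$ a nonempty compact $G$-ANR. There are a finite
simplicial $G$-complex $\mathcal N$ and $G$-maps
$\phi\colon X\to|\mathcal N|$ and $\psi\colon|\mathcal N|\to X$ such that
$\psi\phi$ is $G$-homotopic to the identity.
\end{lemma}

\begin{proof}
Choose a finite invariant set $V\subset X$ such that the open balls of radius
$\varepsilon/2$ about the points of $V$ cover $X$. Let $\mu_v$ $(v\in V)$ be
the partition of unity on $X$ obtained by normalizing the functions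
$\max(0,\varepsilon/2-\|x-v\|)$; then $\mu_{gv}(gx)=\mu_v(x)$. Let
$\mathcal N$ be the complex with vertex set $V$ in which
$\{v_0,\dots,v_k\}$ is a simplex if some $x\in X$ has $\mu_{v_i}(x)>0$ for all
$i$. Let $\phi(x)$ be the point of $|\mathcal N|$ with barycentric coordinates
$\mu_v(x)$, and let $\psi$ send the point with coordinates $t_v$ to
$r\bigl(\sum_vt_vv\bigr)$, the sum being formed in $E$. This is defined,
because the vertices of a simplex lie within $\varepsilon/2$ of a point
$x\in X$ and hence so does the sum. For the same reason
$r\bigl((1-s)x+s\sum_v\mu_v(x)v\bigr)$ is defined, and it is a $G$-homotopy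
from the identity to $\psi\phi$.
\end{proof}

\begin{proposition}\label{prop:fixedsets}
Let $G$ be finite. A nonempty compact $G$-ANR $X$ is a $G$-AR if and only if
$X^H$ is contractible for every $H\le G$.
\end{proposition}

\begin{proof}
A $G$-contraction of $X$ restricts to a contraction of each $X^H$, so the
condition is necessary by Lemma~\ref{lem:contractible}. Assume it, and take
$\mathcal N,\phi,\psi$ as in Lemma~\ref{lem:dominate}. Adjoin a largest element
$\infty$, fixed by $G$, to the face poset of $\mathcal N$; the realization is
the cone on $|\mathcal N|$. By Lemma~\ref{lem:extend}, $\psi$ extends to a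
$G$-map on the cone, which is a $G$-homotopy from $\psi$ to a constant. So
$\mathrm{id}\simeq\psi\phi\simeq\mathrm{const}$ through $G$-maps, and
Lemma~\ref{lem:contractible} applies.
\end{proof}

Now we bring in the mean.

\begin{lemma}\label{lem:connected}
Let $X$ be a compact $G$-ANR with an equivariant $n$-mean $p$, $n\ge2$, and let
$K\le G$ be closed. If $X^K$ is nonempty and connected, it is contractible.
\end{lemma}

\begin{proof}
If $x_1,\dots,x_n\in X^K$ and $k\in K$, then
$k\,p(x_1,\dots,x_n)=p(kx_1,\dots,kx_n)=p(x_1,\dots,x_n)$, so $p$ restricts to
an $n$-mean on $X^K$. By Lemma~\ref{lem:banach}(c), $X^K$ is a compact ANR. By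
Lemma~\ref{lem:dominate} for the trivial group, its homology is a direct
summand of the homology of a finite complex, hence finitely generated and zero
in high degrees. So $X^K$ is an AR by Theorem~\ref{thm:EGH}, and contractible
by Lemma~\ref{lem:contractible}.
\end{proof}

From Smith theory \cite[Ch.~III, \S7]{Bredon} we use the following. If a group
of prime order $q$ acts on a compact metrizable contractible space $Z$, then
the fixed set $F$ has the \v Cech cohomology of a point with coefficients in
$\mathbb F_q$. (The finiteness hypothesis of the theory holds since compact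
spaces are finitistic.) As $\check H^0(F;\mathbb F_q)$ is the group of locally
constant functions $F\to\mathbb F_q$, the set $F$ is nonempty and connected.
Smith theory gives information only modulo $q$; the mean upgrades it to
contractibility, so that the step can be repeated with another prime.

\begin{lemma}\label{lem:climb}
Let $X$ be a compact $G$-ANR with an equivariant $n$-mean, $n\ge2$, and let
$N\lhd K$ be closed subgroups of $G$ with $[K:N]$ prime. If $X^N$ is
contractible, then so is $X^K$.
\end{lemma}

\begin{proof}
The group $K/N$ acts on $X^N$ with fixed set $X^K$. By Smith theory $X^K$ is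
nonempty and connected, and Lemma~\ref{lem:connected} applies.
\end{proof}

\section{Finite groups: the condition is sufficient}\label{sec:suff}

Let $G$ be finite and assume that $n\in\Sigma(S)$ for every nonabelian simple
section $S$ of $G$. Let $X$ be a nonempty compact connected $G$-ANR with an
equivariant $n$-mean. We show by induction on $|K|$ that $X^K$ is contractible
for every $K\le G$; then $X$ is a $G$-AR by Proposition~\ref{prop:fixedsets}.

For $K=1$ this is Lemma~\ref{lem:connected}. It is the only place where the
connectedness of $X$ is used, and it cannot be dropped: the discrete space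
$\{0,1\}$ is an ANR with the mean $\min(x_1,\dots,x_n)$ and is not an AR.

Let $K\ne1$, let $N$ be a maximal proper normal subgroup of $K$, and put
$S=K/N$, a simple group. If $S$ is abelian, it has prime order; $X^N$ is
contractible by induction, and so is $X^K$ by Lemma~\ref{lem:climb}. If $S$ is
nonabelian, the hypothesis gives $n=\sum_j[S:M_j]$ with proper subgroups
$M_j<S$. The preimage $H_j$ of $M_j$ in $K$ is proper and
$[K:H_j]=[S:M_j]$. Each $X^{H_j}$ is contractible by induction, and so is
$X^K$ by Lemma~\ref{lem:retract}. This proves the ``if'' part of
Theorem~\ref{thm:finite}.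

\section{Contractible complexes without fixed points for simple groups}
\label{sec:simple}

For the converse we need, for every nonabelian simple group, a space like the
one in Lemma~\ref{lem:Y}.

\begin{proposition}\label{prop:simple}
For every finite nonabelian simple group $S$ there is a finite $S$-poset $Q$
such that $Y=|Q|$ has $Y^S=\emptyset$ and $Y^H$ is contractible for every
proper subgroup $H<S$.
\end{proposition}

The poset of subgroups gives a complex $\Delta$ with the right fixed sets for
all $H\ne1$. We then attach free orbits of cells, which leave these fixed sets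
alone, until a single homology group $A$ remains. One more round of free cells
kills $A$ without creating new homology if $A$ is \emph{stably free}, meaning
that $A\oplus(\mathbb ZS)^m\cong(\mathbb ZS)^{m'}$ for some $m,m'$. The
geometry shows this over proper subgroups, and the difficulty is to pass from
proper subgroups to $S$. We prepare the two tools: free cells, and a ring
acting on $K_0(\mathbb ZS)$.

\subsection*{Attaching free cells}

\begin{lemma}\label{lem:attach}
Let $W$ be the realization of a finite $S$-poset, $k\ge0$, and
$\phi_1,\dots,\phi_m\colon\mathbb S^k\to W$ maps from the $k$-sphere. There are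
a finite $S$-poset $Q'$ and invariant subcomplexes
$W\subset M\subset W'=|Q'|$, with $W$ subdivided once, such that:
\begin{itemize}
\item[(a)] $\dim W'\le\max(\dim W,k+1)$, and $S$ acts freely on
$W'\setminus W$;
\item[(b)] there is an equivariant retraction $\rho\colon M\to W$ that is
homotopy inverse to the inclusion;
\item[(c)] $W'$ arises from $M$ by attaching $(k+1)$-cells $e_{s,i}$
$(s\in S,\ 1\le i\le m)$, with $s'e_{s,i}=e_{s's,i}$, along maps $s\psi_i$ with
$\rho\psi_i\simeq\phi_i$.
\end{itemize}
\end{lemma}

\begin{proof}
By simplicial approximation $\phi_i$ is homotopic to a simplicial map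
$f_i\colon L_i\to W$ from a triangulated sphere. Let $\mathcal L_i$ and
$\mathcal W$ be the face posets. The order-preserving map
$\mathcal L_i\to\mathcal W$, $\sigma\mapsto f_i(\sigma)$, does not raise
dimensions. Its realization and $f_i$ both send each simplex $\sigma$ into
$f_i(\sigma)$, so they are homotopic along straight lines. Let $Q'$ be the
disjoint union of $\mathcal W$, the sets $S\times\mathcal L_i$ and elements
$c_{s,i}$. Keep the orders of $\mathcal W$ and of each
$\{s\}\times\mathcal L_i$, and for $\tau\in\mathcal W$,
$\sigma\in\mathcal L_i$ declare
\[
\tau<(s,\sigma)\ \text{ if }\ \tau\le sf_i(\sigma),\qquad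
c_{s,i}<(s,\sigma)\ \text{ for all }\sigma .
\]
This is transitive because $f_i$ preserves order, and $S$ acts by translating
the index $s$. Let $M$ be spanned by all elements other than the $c_{s,i}$.

(a) A chain $\tau_0<\dots<\tau_j<(s,\sigma_0)<\dots<(s,\sigma_l)$ has
$j\le\dim\tau_j\le\dim\sigma_0$ and $l\le k-\dim\sigma_0$, so its dimension
$j+l+1$ is at most $k+1$. A chain through $c_{s,i}$ has its other elements in
$\{s\}\times\mathcal L_i$ and has dimension at most $k+1$. A simplex not in $W$
has a vertex with trivial stabilizer, so its stabilizer is trivial by (P1).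

(b) The map $\tau\mapsto\tau$, $(s,\sigma)\mapsto sf_i(\sigma)$ is
order-preserving, equivariant, and sends each $x$ to an element $\le x$. Its
realization $\rho$ has the required property by (P3).

(c) The simplices containing $c_{s,i}$ form the cone on the sphere
$|\{s\}\times\mathcal L_i|$. Let $\psi_i$ be the inclusion of this sphere for
$s=1$; then $\rho\psi_i\simeq f_i\simeq\phi_i$.
\end{proof}

We use three consequences. First, $(W')^H=W^H$ for $H\ne1$. Second,
$\pi_j(W)\to\pi_j(W')$ is bijective for $j<k$ and surjective for $j=k$, and
each $\phi_i$ becomes null-homotopic in $W'$. Third, $H_j(W',M)=0$ for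
$j\ne k+1$, while $H_{k+1}(W',M)$ is the free $\mathbb ZS$-module on the cells
$e_{1,i}$, and the boundary map to
$\tilde H_k(M)\cong\tilde H_k(W)$ sends $e_{1,i}$ to the image under $\phi_i$
of the fundamental class.

\subsection*{Lattices acting on projective modules}

The group $K_0(\mathbb ZS)$ is generated by the classes $[P]$ of finitely
generated projective $\mathbb ZS$-modules, subject to
$[P\oplus P']=[P]+[P']$; one has $[P]=[P']$ if and only if
$P\oplus(\mathbb ZS)^m\cong P'\oplus(\mathbb ZS)^m$ for some $m$. Restriction
to and induction from a subgroup $H$ give homomorphisms $\mathrm{Res}_H$ and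
$\mathrm{Ind}_H$ between $K_0(\mathbb ZS)$ and $K_0(\mathbb ZH)$.

A \emph{lattice} is a $\mathbb ZS$-module that is finitely generated and free
over $\mathbb Z$; submodules of lattices are lattices. Let $\mathcal R$ be the
abelian group generated by the classes $[L]$ of lattices, subject to
$[L]=[L']+[L'']$ for each exact sequence $0\to L'\to L\to L''\to0$ of lattices.
The tensor product over $\mathbb Z$ with the diagonal action makes
$\mathcal R$ a commutative ring with unit $1=[\mathbb Z]$, since tensoring with
a lattice is exact. The ring $\mathcal R$ acts on $K_0(\mathbb ZS)$ by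
$[L][P]=[L\otimes P]$. Indeed, $l\otimes s\mapsto s^{-1}l\otimes s$ identifies
$L\otimes\mathbb ZS$ with the free module of rank
$\operatorname{rank}_{\mathbb Z}L$, so $L\otimes P$ is projective; and an exact
sequence of lattices tensored with $P$ is an exact sequence of projectives,
which splits. The isomorphism
$\mathbb Z[S/H]\otimes P\cong\mathbb ZS\otimes_{\mathbb ZH}P$ gives
\begin{equation}\label{eq:frob}
[\mathbb Z[S/H]]\cdot y=\mathrm{Ind}_H\mathrm{Res}_H\,y
\qquad(y\in K_0(\mathbb ZS)).
\end{equation}
Characters see only $\mathbb Q\otimes L$. The next lemma bounds what they miss.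

\begin{lemma}\label{lem:squarezero}
If $L,L'$ are lattices with $\mathbb Q\otimes L\cong\mathbb Q\otimes L'$ as
$\mathbb QS$-modules, then $([L]-[L'])^2=0$ in $\mathcal R$.
\end{lemma}

\begin{proof}
For a finite $\mathbb ZS$-module $T$ choose an exact sequence
$0\to M_1\to M_0\to T\to0$ with lattices $M_0,M_1$ and put
$\lambda(T)=[M_0]-[M_1]\in\mathcal R$. This does not depend on the choice: for
a second sequence $0\to M_1'\to M_0'\to T\to0$, the pullback
$M_0\times_TM_0'$ is a lattice that maps onto $M_0'$ with kernel $M_1$ and onto
$M_0$ with kernel $M_1'$, so $[M_0']+[M_1]=[M_0]+[M_1']$. It is additive: if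
$T'\subset T$ has preimage $M'$ in $M_0$, then $\lambda(T')=[M']-[M_1]$ and
$\lambda(T/T')=[M_0]-[M']$. Tensoring the sequence with a lattice $L$ gives
$[L]\,\lambda(T)=\lambda(L\otimes T)$.

An integer multiple of an isomorphism
$\mathbb Q\otimes L'\to\mathbb Q\otimes L$ embeds $L'$ in $L$ with finite
quotient $T$, so $[L]-[L']=\lambda(T)$. By additivity along a composition
series of $T$, it suffices to prove $([L]-[L'])\lambda(F)=0$, that is,
$\lambda(L\otimes F)=\lambda(L'\otimes F)$, for a finite simple module $F$.
Such an $F$ is killed by a prime $q$, so
$L\otimes F=(L/qL)\otimes_{\mathbb F_q}F$. Tensoring over a field is exact and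
$\lambda$ is additive, so it is enough to show that $L/qL$ and $L'/qL'$ have
the same composition factors, counted with multiplicity. Let
$T[q]=\{x\in T:qx=0\}$. The snake lemma for multiplication by $q$ gives an
exact sequence
\[
0\to T[q]\to L'/qL'\to L/qL\to T/qT\to0 .
\]
The composition factors of $T$ are those of $T[q]$ together with those of
$T/T[q]\cong qT$, and also those of $qT$ together with those of $T/qT$. So
$T[q]$ and $T/qT$ have the same composition factors, and the claim follows.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:simple}}

\emph{Step 1: the subgroup complex.} Let $\mathcal Q$ be the poset of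
subgroups $K$ with $1<K<S$, with $S$ acting by conjugation, and
$\Delta=|\mathcal Q|$. It is nonempty, since it contains every nontrivial
cyclic subgroup. By (P1), $\Delta^H$ is the realization of the poset
$\mathcal Q^H$ of those $K$ that $H$ normalizes. Thus $\Delta^S=\emptyset$
because $S$ is simple. For $1<H<S$ we use an argument of Quillen. If
$K\in\mathcal Q^H$, then $KH$ is a subgroup containing $H$, and $K$ is normal
in $KH$, so $KH\ne S$ and $KH\in\mathcal Q^H$. The map $K\mapsto KH$ preserves
order and $K\le KH\ge H$. By (P3) the identity of $\Delta^H$ is homotopic to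
the constant map at $H$, so $\Delta^H$ is contractible.

\emph{Step 2: concentrating the homology.} Let $d=\max(\dim\Delta,2)$. Apply
Lemma~\ref{lem:attach} successively with $k=0,1,\dots,d-1$. For $k=0$ take maps
$\mathbb S^0\to\Delta$ joining one vertex to a vertex of each component. For
$k\ge1$ the complex is finite and $(k-1)$-connected, so $\pi_k$ is finitely
generated (for $k\ge2$ it is $H_k$ by the Hurewicz theorem); take maps
representing generators. The result is the realization $W$ of a finite
$S$-poset, $(d-1)$-connected and of dimension at most $d$, with
$W^K=\Delta^K$ for $K\ne1$. Let $C_i(W)$ be the simplicial chains, with the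
chains of the poset as basis, which $S$ permutes. Then
$A=H_d(W)=\ker(C_d(W)\to C_{d-1}(W))$ is a lattice, and
$\tilde H_i(W)=0$ for $i\ne d$.

\emph{Step 3: $A$ is stably free over $\mathbb ZH$ for each proper $H<S$.} For
$H=1$ the lattice $A$ is free. For $H\ne1$ we remove the part of $W$ where $H$
does not act freely, namely the $H$-invariant subcomplex
$W_H=\bigcup_{1<K\le H}W^K$. Any intersection
$W^{K_1}\cap\dots\cap W^{K_l}=W^{\langle K_1,\dots,K_l\rangle}$ is
contractible by Step 1, since $1<\langle K_1,\dots,K_l\rangle\le H<S$. A union
of subcomplexes $W_1,\dots,W_l$ all of whose intersections are acyclic is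
acyclic: by induction on $l$ both $W_1\cup\dots\cup W_{l-1}$ and its
intersection $\bigcup_{i<l}(W_i\cap W_l)$ with $W_l$ are acyclic, and the
Mayer--Vietoris sequence applies. So $W_H$ is acyclic,
$H_*(W,W_H)\cong\tilde H_*(W)$ as $\mathbb ZH$-modules, and
\[
0\to A\to C_d(W,W_H)\to\dots\to C_0(W,W_H)\to0
\]
is exact. By (P1) a simplex outside $W_H$ has trivial stabilizer in $H$, so the
modules $C_i=C_i(W,W_H)$ are finitely generated and free over $\mathbb ZH$. Let
$Z_i\subset C_i$ be the cycles. Then $Z_0=C_0$ is free, and if $Z_{i-1}$ is
stably free, hence projective, the sequence $0\to Z_i\to C_i\to Z_{i-1}\to0$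
splits and $Z_i$ is stably free. Finally $Z_d=A$.

\emph{Step 4: $A$ is projective over $\mathbb ZS$.} For each prime $q$ dividing
$|S|$ let $H_q$ be a Sylow $q$-subgroup. It is proper, as groups of prime power
order are solvable, and the indices $[S:H_q]$ have greatest common divisor $1$;
write $\sum_qc_q[S:H_q]=1$. Let $\pi\colon(\mathbb ZS)^l\to A$ be onto. By Step
3 there is a $\mathbb ZH_q$-linear map $\sigma_q$ with
$\pi\sigma_q=\mathrm{id}$. The map
$\tau_q(a)=\sum_{gH_q\in S/H_q}g\,\sigma_q(g^{-1}a)$ is $\mathbb ZS$-linear and
$\pi\tau_q=[S:H_q]\,\mathrm{id}$. So $\sum_qc_q\tau_q$ splits $\pi$. (Compare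
\cite[VI.8]{Brown}.)

By Step 3 each $|H_q|$ divides the rank of $A$, so
$\operatorname{rank}_{\mathbb Z}A=r|S|$ for an integer $r\ge0$. Put
$x=[A]-r[\mathbb ZS]\in K_0(\mathbb ZS)$. For proper $H$, comparing ranks in
$A\oplus(\mathbb ZH)^a\cong(\mathbb ZH)^b$ gives $b-a=r[S:H]$, and therefore
$\mathrm{Res}_H\,x=0$.

\emph{Step 5: $x=0$.} By \eqref{eq:frob}, $x$ is annihilated by
$[\mathbb Z[S/H]]$ for every proper $H$. We show that an integral combination
of these classes is a unit of $\mathcal R$. Let
$\xi=[A]-r[\mathbb ZS]$, now read in $\mathcal R$. The augmented chain complex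
gives an exact sequence of lattices
$0\to A\to C_d(W)\to\dots\to C_0(W)\to\mathbb Z\to0$, hence
\[
1+(-1)^d\xi=\sum_i(-1)^i[C_i(W)]-(-1)^dr[\mathbb ZS].
\]
Each $C_i(W)$ is a direct sum of modules $\mathbb Z[S/S_\sigma]$, and
$S_\sigma$ is proper because $W^S=\emptyset$. So $(1+(-1)^d\xi)\,x=0$. For
$g\ne1$ the subgroup $\langle g\rangle$ is proper, so $A$ is stably free over
$\mathbb Z\langle g\rangle$ and the trace of $g$ on $A$ is $0$. Thus
$\mathbb Q\otimes A$ and $(\mathbb QS)^r$ have the same character and are
isomorphic. By Lemma~\ref{lem:squarezero}, $\xi^2=0$, and so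
\[
x=(1-\xi^2)\,x=\bigl(1-(-1)^d\xi\bigr)\bigl(1+(-1)^d\xi\bigr)x=0 .
\]

\emph{Step 6: killing $A$.} By Step 5,
$A\oplus(\mathbb ZS)^m\cong(\mathbb ZS)^{r+m}$ for some $m$. Apply
Lemma~\ref{lem:attach} with $k=d-1$ and $m$ constant maps. The new complex $W'$
is $(d-1)$-connected of dimension at most $d$, and the sequence
$0\to A\to H_d(W')\to(\mathbb ZS)^m\to\tilde H_{d-1}(W)=0$ splits, so
$H_d(W')\cong(\mathbb ZS)^{r+m}$. Since $d\ge2$, the Hurewicz theorem
represents a $\mathbb ZS$-basis of $H_d(W')$ by maps $\mathbb S^d\to W'$. Apply
Lemma~\ref{lem:attach} with $k=d$ and these maps, and call the result $Y$. In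
the exact sequence
\[
0\to H_{d+1}(Y)\to(\mathbb ZS)^{r+m}\to H_d(W')\to H_d(Y)\to0
\]
the middle map takes a basis to a basis. So $Y$ is acyclic and simply
connected, hence contractible. For $H\ne1$ we have $Y^H=\Delta^H$, and Step 1
completes the proof. \qed

\begin{remark}
Simplicity was used in Step 1; that $S$ is nonabelian was used to know that
cyclic and Sylow subgroups are proper. For a group of prime order the
proposition is false by Smith theory.
\end{remark}

\section{Finite groups: the condition is necessary}\label{sec:nec}

Let $S=K/N$ with $N\trianglelefteq K\le G$ be a nonabelian simple section of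
the finite group $G$, and let $n\ge2$ with $n\notin\Sigma(S)$. Take $Y$ from
Proposition~\ref{prop:simple}. By Proposition~\ref{prop:mean} it has an
$S$-equivariant $n$-mean $p$. Let $K$ act on $Y$ through $S$; then
$Y^K=\emptyset$ and $p$ is $K$-equivariant. To pass from $K$ to $G$ we need a
construction that preserves both connectedness and means. Both pass to
products, so we use coinduction:
\[
Z=\{f\colon G\to Y \mid f(kg)=kf(g)\text{ for all }k\in K,\ g\in G\},\qquad
(g'f)(g)=f(gg').
\]
Evaluation at representatives of the cosets $Kg$ is a homeomorphism
$Z\cong Y^{[G:K]}$, so $Z$ is nonempty, compact, connected and metrizable.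

\emph{The mean.} For $f_1,\dots,f_n\in Z$ the function
$g\mapsto p(f_1(g),\dots,f_n(g))$ lies in $Z$ because $p$ is $K$-equivariant.
This defines an $n$-mean on $Z$, and it is $G$-equivariant because $G$ acts on
the argument $g$ only.

\emph{No fixed point.} A $G$-fixed $f$ satisfies $f(g')=(g'f)(1)=f(1)$, so it
is constant, and its value lies in $Y^K=\emptyset$. Hence $Z^G=\emptyset$, and
$Z$ is not a $G$-AR by Lemma~\ref{lem:ARfixed}.

\emph{$Z$ is a $G$-ANR.} Let $Z$ be closed and invariant in a metrizable
$G$-space $M$. The evaluation $\mathrm{ev}(f)=f(1)$ is a $K$-map $Z\to Y$,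
since $(kf)(1)=f(k)=kf(1)$. By Lemma~\ref{lem:complexANR} it extends to a
$K$-map $\varphi\colon U'\to Y$ on an open $K$-invariant neighborhood $U'$ of
$Z$. The set $U=\bigcap_{g\in G}gU'$ is open, $G$-invariant, contained in $U'$,
and contains $Z$. For $u\in U$ put $r(u)(g)=\varphi(gu)$. Then
$r(u)(kg)=k\varphi(gu)$, so $r(u)\in Z$; next
$r(g'u)(g)=\varphi(gg'u)=(g'r(u))(g)$, so $r$ is a $G$-map; and for $f\in Z$ we
have $r(f)(g)=\mathrm{ev}(gf)=f(g)$.

So $Z$ is a counterexample to $\mathsf P(G,n)$ without fixed points. Together
with Section~\ref{sec:suff} this proves Theorem~\ref{thm:finite}. \qed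

\begin{proof}[Proof of Corollary~\ref{cor:finite}]
(a) Sections of a solvable group are solvable, so the criterion is vacuous.

(b) A nonsolvable finite group has a nonabelian simple composition factor $S$,
which is a section. A subgroup of index $k$ with $2\le k\le4$ would give a
nontrivial, hence injective, homomorphism from $S$ to the solvable group
$S_k$. So every element of $\Sigma(S)$ is at least $5$, and
$\mathsf P(G,n)$ fails for $n\le4$. The converse is (a).

(c) Let $S$ be a nonabelian simple section. Then $|S|=[S:1]\in\Sigma(S)$ and
$|S|$ divides $|G|$, so $\Sigma(S)$ contains all positive multiples of $|G|$.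
The indices of the Sylow subgroups lie in $\Sigma(S)$ and have greatest common
divisor $1$, and a semigroup of positive integers with this property contains
all large integers. There are finitely many sections.

(d) The proper subgroups of $A_5$ listed in Section~\ref{sec:A5} are solvable
and $A_5$ is simple, so its only nonabelian simple section is $A_5$ itself.
\end{proof}

\section{Compact groups}\label{sec:compact}

\begin{proof}[Proof of Theorem~\ref{thm:compact}(1)]
Let $N$ be any closed normal subgroup and $X$ a compact metrizable
$G/N$-space, viewed also as a $G$-space. The embedding $X\subset C(X)$ of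
Lemma~\ref{lem:banach}(b) serves both groups, $G$ acts on $C(X)$ through
$G/N$, and invariance and equivariance mean the same for both. By
Lemma~\ref{lem:banach}(a), $X$ is a $G/N$-ANR or $G/N$-AR if and only if it is
a $G$-ANR or $G$-AR. Hence $\mathsf P(G,n)$ implies $\mathsf P(G/N,n)$.

Conversely, assume $\mathsf P(G/N,n)$ for all Lie quotients, and let $X$ be a
nonempty compact connected $G$-ANR with an equivariant $n$-mean and standard
data $E,r,U,\varepsilon$. We want to deform $X$ equivariantly into $X^N$ for
some $N$ with $G/N$ a Lie group. Inside $E$ this can be done by a convolution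
operator close to the identity on $X$. It must commute with $G$, which asks for
a class function, and its image must be fixed by $N$, which asks for a function
that factors through $G/N$.

For a continuous class function $\varphi\colon G\to\mathbb R$ and $f\in E$ put
$T_\varphi f=\int_G\varphi(g)\,gf\,dg$. Substituting $g'=hgh^{-1}$ gives
$hT_\varphi f=\int_G\varphi(g)\,hgh^{-1}(hf)\,dg=T_\varphi(hf)$. The function
$\delta(g)=\max_{x\in X}\|gx-x\|$ is continuous, vanishes at $1$, and is a
class function since $\|hgh^{-1}x-x\|=\|gh^{-1}x-h^{-1}x\|$. Let
$\varphi_0=c\max(0,\varepsilon/2-\delta)$ with $c>0$ chosen so that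
$\int_G\varphi_0\,dg=1$. Then
\[
\|T_{\varphi_0}x-x\|\le\int_G\varphi_0(g)\,\|gx-x\|\,dg\le\varepsilon/2
\qquad(x\in X).
\]
By the Peter--Weyl theorem, finite complex linear combinations of irreducible
characters are uniformly dense in the continuous class functions. The real part
of such a combination is again one, since the conjugate of an irreducible
character is an irreducible character. As
$\|T_\varphi x-T_{\varphi_0}x\|\le\|\varphi-\varphi_0\|_\infty\|x\|$ and $X$ is
bounded, there is a real such combination $\varphi$ with
$\|T_\varphi x-x\|<\varepsilon$ on $X$. Let $N$ be the common kernel of the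
finitely many representations involved. Then $G/N$ is isomorphic to a closed
subgroup of a unitary group, hence a Lie group. For $h\in N$ we have
$\varphi(h^{-1}g)=\varphi(g)$, so
$hT_\varphi f=\int_G\varphi(h^{-1}g)\,gf\,dg=T_\varphi f$, and
$T_\varphi E\subset E^N$.

The formula $h_s(x)=r\bigl((1-s)x+sT_\varphi x\bigr)$ defines a $G$-homotopy
from the identity of $X$ to a map $h_1$ with values in $X^N$, and
$h_s(X^N)\subset X^N$ because for $x\in X^N$ the segment lies in $E^N$. So
$X^N$ contains the nonempty connected set $h_1(X)$, and each of its points is
joined to $h_1(X)$ by a path in $X^N$. Thus $X^N$ is nonempty, compact and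
connected. It is a $G/N$-ANR by Lemma~\ref{lem:banach}(c), and the mean
restricts to it. By $\mathsf P(G/N,n)$ and Lemma~\ref{lem:contractible},
$X^N$ is $G/N$-contractible. Following $h_s$ by this contraction, we see that
$X$ is $G$-contractible, hence a $G$-AR by Lemma~\ref{lem:contractible}.

A quotient of a profinite group by a closed normal subgroup is totally
disconnected, and a totally disconnected compact Lie group is finite. So the
Lie quotients of a profinite group are its finite quotients, and
Theorem~\ref{thm:finite} applies to them.
\end{proof}

For Lie groups of positive dimension, Proposition~\ref{prop:fixedsets} is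
replaced by a theorem of James and Segal \cite{JamesSegal}: for a compact Lie
group $G$, a $G$-map of $G$-ANRs that induces homotopy equivalences on the
$K$-fixed sets for all closed $K\le G$ is a $G$-homotopy equivalence.

\begin{proof}[Proof of Theorem~\ref{thm:compact}(2)]
By part (1) we may assume that $G$ is a Lie group with $G_0$ a torus and
$G/G_0$ solvable; then $G$ is solvable as an abstract group. Let $X$ be a
nonempty compact connected $G$-ANR with an equivariant $n$-mean, and let
$K\le G$ be closed. The identity component $T$ of $K$ is a closed connected
subgroup of $G_0$, hence a torus, and $K/T$ is finite and solvable.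

Lemma~\ref{lem:climb} climbs only by steps of prime index, so we approximate
$T$ by the finite abelian groups $T_k=\{t\in T:t^{2^k}=1\}$. The space $X$ is
contractible by Lemma~\ref{lem:connected}. Each $T_k$ is reached from $1$ by a
chain of subgroups of index $2$, so $X^{T_k}$ is contractible by
Lemma~\ref{lem:climb}. The union of the increasing sequence $T_k$ is dense in
$T$ and stabilizers are closed, so $X^T=\bigcap_kX^{T_k}$. A decreasing
intersection of nonempty compact connected metric spaces is nonempty and
connected, so $X^T$ is contractible by Lemma~\ref{lem:connected}. The preimage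
of a composition series of $K/T$ is a chain
$T=N_0\lhd N_1\lhd\dots\lhd N_m=K$ of closed subgroups with prime indices, and
Lemma~\ref{lem:climb} shows that $X^K$ is contractible.

By the theorem of James and Segal, the map from $X$ to a point is a
$G$-homotopy equivalence. So $X$ is $G$-contractible, and it is a $G$-AR by
Lemma~\ref{lem:contractible}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compact}(3)]
If $G/N$ is finite and nonsolvable, then $\mathsf P(G/N,n)$ fails for
$n=2,3,4$ by Corollary~\ref{cor:finite}(b), and so does $\mathsf P(G,n)$ by
part (1).
\end{proof}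

For finite and profinite groups the pairs $(G,n)$ satisfying $\mathsf P(G,n)$
are thus completely classified. For compact Lie groups with nonabelian identity
component we make no claim beyond Theorem~\ref{thm:compact}.

\begin{thebibliography}{9}

\bibitem{Bredon}
Bredon, \emph{Introduction to Compact Transformation Groups}.

\bibitem{Brown}
Brown, \emph{Cohomology of Groups}.

\bibitem{JamesSegal}
James and Segal, \emph{On equivariant homotopy type}, Topology 17 (1978).

\bibitem{JPLP}
Natalia Jonard-P\'erez and Ananda L\'opez-Poo, \emph{Equivariant means},
arXiv:2502.20505 (2025).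

\end{thebibliography}
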